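\title{The $p$-adic affine group $\mathbb{Q}_p\rtimes\mathbb{Z}$ is Hermitian}

\begin{abstract}
We prove that every self-adjoint element of the group algebra $L^1(\mathbb{Q}_p\rtimes\mathbb{Z})$ has real spectrum, where the generator of $\mathbb{Z}$ acts on $\mathbb{Q}_p$ by multiplication by $p$. The proof rests on a self-adjoint idempotent $e$ of the group algebra $A$ such that $eAe$ is commutative and the closed ideal generated by $e$ has quotient $\ell^1(\mathbb{Z})$. It yields a classification of the algebraically simple $A$-modules and a description of spectra. The same method gives a criterion for semidirect products $N\rtimes H$ with $N$ abelian and $\widehat N$ totally disconnected, which applies to affine groups over non-archimedean local fields.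
\end{abstract}

\section{Introduction}

Let $p$ be a prime and let $G=\mathbb{Q}_p\rtimes\mathbb{Z}$, where the generator $t$ of $\mathbb{Z}$ acts on the additive group $\mathbb{Q}_p$ by $tbt^{-1}=pb$. Equivalently, $G$ is the group of affine maps $x\mapsto p^nx+b$ of $\mathbb{Q}_p$ with $n\in\mathbb{Z}$ and $b\in\mathbb{Q}_p$. It is a totally disconnected locally compact group. It is not unimodular, because conjugation by $t$ maps the compact open subgroup $\mathbb{Z}_p$ onto its subgroup $p\mathbb{Z}_p$ of index $p$.

For a locally compact group $G$ with left Haar measure $dx$ and modular function $\Delta$, the space $L^1(G)$ is a Banach $*$-algebra under convolution and the involution $f^*(x)=\Delta(x^{-1})\overline{f(x^{-1})}$. For a Banach $*$-algebra $A$ let $A^+=A\oplus\mathbb{C}$ be the unitization, with $(a+c)^*=a^*+\bar c$, and let $\operatorname{sp}(a)$ be the set of $\lambda\in\mathbb{C}$ such that $a-\lambda$ is not invertible in $A^+$. The algebra $A$ is \emph{Hermitian} if $\operatorname{sp}(a)\subset\mathbb{R}$ whenever $a=a^*$, and $G$ is \emph{Hermitian} if $L^1(G)$ is.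 (If $A$ already has a unit $1_A$, then $a+c\mapsto(a+c1_A,c)$ is an isomorphism $A^+\cong A\times\mathbb{C}$. The spectrum in $A^+$ is then the spectrum in $A$ together with $0$, so we may use $A^+$ in all cases.)

A unitary representation of $G$ sends a self-adjoint $f\in L^1(G)$ to a self-adjoint operator, whose spectrum is real and contained in $\operatorname{sp}(f)$. The definition asks whether $L^1(G)$ produces non-real spectrum that no unitary representation sees. For abelian $G$ it does not: $\operatorname{sp}(f)$ consists of $0$ and the values of the Fourier transform of $f$, and these are real when $f=f^*$. An exponential weight destroys this. In the convolution algebra of functions on $\mathbb{Z}$ with $\sum_n|f(n)|2^{|n|}<\infty$ and $f^*(n)=\overline{f(-n)}$, the map $f\mapsto\sum_nf(n)z^n$ is a character whenever $\frac12\le|z|\le2$, and for $z=2i$ it sends the self-adjoint element $\delta_1+\delta_{-1}$ to $3i/2$.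

The group $\mathbb{Q}_p\rtimes\mathbb{Z}$ lies between these two examples. It is built from two abelian groups, which suggests a positive answer. But the exponential $p^n$ is part of its structure. For $1\le r<\infty$ the map $g\colon x\mapsto p^nx+b$ acts isometrically on $L^r(\mathbb{Q}_p)$ by $\eta\mapsto p^{n/r}\,\eta\circ g^{-1}$, so $L^1(G)$ acts on each $L^r(\mathbb{Q}_p)$, and the spectrum of the operator given by $f$ is contained in $\operatorname{sp}(f)$. For $r\ne2$ the formula differs from the unitary one by the non-unitary character $g\mapsto p^{n(1/r-1/2)}$, which resembles the characters $n\mapsto z^n$ with $|z|\neq1$ above. Carter \cite{Carter} notes that it appears to be an open question whether $\mathbb{Q}_p\rtimes\mathbb{Z}$ is Hermitian.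

\begin{theorem}\label{thm:main}
For every prime $p$ the group $\mathbb{Q}_p\rtimes\mathbb{Z}$ is Hermitian.
\end{theorem}

A non-real point in the spectrum of a self-adjoint element is, up to complex conjugation, an eigenvalue on an algebraically simple module (Section~\ref{sec:simple}). The difficulty is that such a module carries no inner product. In Section~\ref{sec:algebra} we find a self-adjoint idempotent $e\in A=L^1(G)$ with $eAe$ commutative, and we show on one example how $e$ gives coordinates on a simple module. Section~\ref{sec:corner} turns this into a general lemma: a simple module not killed by $e$ embeds into a $*$-representation on a Hilbert space. A simple module killed by $e$ turns out to be a unitary character of $\mathbb{Z}$. This classifies all simple $A$-modules (Theorem~\ref{thm:simple}), and Theorem~\ref{thm:main} follows. Section~\ref{sec:criterion} extends the method to semidirect products $N\rtimes H$ (Theorem~\ref{thm:criterion}), and Section~\ref{sec:local} applies this to the groups $k\rtimes\Gamma$ with $\Gamma\le k^\times$ and $V\rtimes_\alpha\mathbb{Z}$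 with $\alpha\in GL(V)$ over a non-archimedean local field $k$.

\section{Spectra and simple modules}\label{sec:simple}

Algebras are complex. A module over an algebra $A$ is a complex vector space $E$ with a bilinear associative left action of $A$, and submodules are $A$-invariant linear subspaces; no topology is involved. Every $A$-module is a unital $A^+$-module by $(a+c)v=av+cv$, with the same submodules. The module $E$ is \emph{simple} if $AE\ne0$ and its only submodules are $0$ and $E$. A \emph{character} of an algebra is a nonzero homomorphism to $\mathbb{C}$. We use three standard facts.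
\begin{itemize}
\item[(G1)] In a unital Banach algebra the elements close to $1$ are invertible. Hence the closure of a proper left ideal is proper, and maximal left ideals are closed.
\item[(G2)] In a unital commutative Banach algebra the maximal ideals are the kernels of the characters (Gelfand--Mazur), an element is invertible if and only if no character vanishes on it, and $|\omega(x)|\le\|x\|$ for every character $\omega$.
\item[(G3)] Let $N$ be a locally compact abelian group with dual $\widehat N$, and let $\hat\varphi(\xi)=\int_N\varphi(b)\xi(b)\,db$. The characters of $L^1(N)$ are the maps $\varphi\mapsto\hat\varphi(\xi)$, $\xi\in\widehat N$; they separate the elements of $L^1(N)$ and the points of $\widehat N$, and $\widehat{\varphi^*}=\overline{\hat\varphi}$.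
\end{itemize}
The characters of $L^1(N)^+$ are the unital extensions of those in (G3) and the map $\varphi+c\mapsto c$. All of them preserve the involution, so (G2) shows that abelian groups are Hermitian.

\begin{lemma}\label{lem:ann}
Let $E$ be a simple module over a Banach algebra $A$. Then $Av=E$ for every $v\neq0$ in $E$, and $\operatorname{ann}(E)=\{a\in A: aE=0\}$ is a closed two-sided ideal.
\end{lemma}

\begin{proof}
The submodule $\{v: Av=0\}$ is not $E$, so it is $0$. Thus $Av$ is a nonzero submodule for $v\ne0$, and $Av=E$. The map $x\mapsto xv$ identifies $E$ with $A^+/L_v$, where $L_v=\{x\in A^+:xv=0\}$. Since $E$ is simple, $L_v$ is a maximal left ideal of $A^+$, closed by (G1). The two-sided ideal $\operatorname{ann}(E)$ is the intersection of $A$ with all $L_v$.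
\end{proof}

\begin{proposition}\label{prop:eigen}
Let $A$ be a Banach $*$-algebra, $a\in A$ and $\lambda\in\mathbb{C}\setminus\{0\}$. Then $\lambda\in\operatorname{sp}(a)$ if and only if $\lambda$ is an eigenvalue of $a$ on some simple $A$-module or $\bar\lambda$ is an eigenvalue of $a^*$ on some simple $A$-module. In particular, $A$ is Hermitian if and only if every eigenvalue of a self-adjoint element on a simple $A$-module is real.
\end{proposition}

\begin{proof}
We first show that $a-\lambda$ has no left inverse in $A^+$ if and only if $\lambda$ is an eigenvalue of $a$ on a simple module. An element with a left inverse acts injectively on every module, which gives one direction. If $a-\lambda$ has no left inverse, then $A^+(a-\lambda)$ is a proper left ideal and lies in a maximal left ideal $L$ of $A^+$. Let $E=A^+/L$ and $v=1+L$. Then $av=\lambda v$, and this vector is nonzero because $\lambda\ne0$. So $AE\neq0$, and $E$ is a simple $A$-module by the maximality of $L$.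

An element is invertible if and only if it has a left and a right inverse, and $(a-\lambda)x=1$ is equivalent to $x^*(a^*-\bar\lambda)=1$. Thus $\lambda\in\operatorname{sp}(a)$ if and only if $a-\lambda$ or $a^*-\bar\lambda$ has no left inverse. This proves the first statement; the second is the case $a=a^*$.
\end{proof}

\section{The group algebra of $\mathbb{Q}_p\rtimes\mathbb{Z}$}\label{sec:algebra}

\subsection{Measures}\label{sub:measures}
The modular function disappears from all formulas if functions are treated as measures. For a locally compact group $G$ let $\mathcal{M}(G)$ be the Banach $*$-algebra of bounded complex Radon measures, with the total variation norm, the product $\int F\,d(\mu\nu)=\iint F(xy)\,d\mu(x)\,d\nu(y)$ and the involution $\mu^*(S)=\overline{\mu(S^{-1})}$. The map $f\mapsto f\,dx$ is an isometric $*$-isomorphism of $L^1(G)$ onto a closed two-sided ideal of $\mathcal{M}(G)$, and we identify $L^1(G)$ with this ideal. All products below are convolutions. For the point mass $\delta_g$ we have $\delta_g^*=\delta_{g^{-1}}=\delta_g^{-1}$, and $\delta_g\mu$ and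 $\mu\delta_g$ are the images of $\mu$ under left and right translation by $g$. If $P\le G$ is a closed subgroup, then $\mathcal{M}(P)\subset\mathcal{M}(G)$; if $P$ is open, then also $L^1(P)\subset L^1(G)$, as the elements concentrated on $P$. For abelian $N$ the transform $\hat\mu(\xi)=\int\xi\,d\mu$ is multiplicative on $\mathcal{M}(N)$. The Haar probability measure $\mu$ of a compact subgroup $S\le N$ has $\hat\mu=1_{S^\perp}$, where $S^\perp=\{\xi:\xi|_S=1\}$: if $\xi(y)\ne1$ for some $y\in S$, then $\hat\mu(\xi)=\xi(y)\hat\mu(\xi)$ forces $\hat\mu(\xi)=0$.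

\subsection{Components}
In Sections~\ref{sec:algebra} and \ref{sec:classification}, $G=\mathbb{Q}_p\rtimes\mathbb{Z}$, $N=\mathbb{Q}_p$, $A=L^1(G)$, and $\mathbb{Z}_p$ has Haar measure $1$. Since $G$ is the disjoint union of the open sets $Nt^n$, every $a\in A$ has a unique expansion
\[
a=\sum_{n\in\mathbb{Z}}\varphi_n\delta_t^n,\qquad\varphi_n=(a\delta_t^{-n})|_N\in L^1(N),\qquad\|a\|=\sum_n\|\varphi_n\|.
\]
We call $\varphi_n$ the \emph{components} of $a$. Let $\alpha(\varphi)=\delta_t\varphi\delta_t^{-1}$, the image of the measure $\varphi$ under $b\mapsto pb$. It is an isometric $*$-automorphism of $L^1(N)$, and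
\begin{equation}\label{eq:product}
(\varphi\delta_t^n)(\varphi'\delta_t^{n'})=\varphi\,\alpha^n(\varphi')\,\delta_t^{n+n'},\qquad(\varphi\delta_t^n)^*=\alpha^{-n}(\varphi^*)\,\delta_t^{-n}.
\end{equation}
Fix a character $\psi$ of $\mathbb{Q}_p$ with kernel $\mathbb{Z}_p$. The characters of $\mathbb{Q}_p$ are the maps $b\mapsto\psi(\xi b)$ with $\xi\in\mathbb{Q}_p$, and this identifies $\widehat N$ with $\mathbb{Q}_p$. Thus $\hat\varphi(\xi)=\int\varphi(b)\psi(\xi b)\,db$, and
\begin{equation}\label{eq:alphahat}
\widehat{\alpha(\varphi)}(\xi)=\hat\varphi(p\xi).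
\end{equation}
For $j\in\mathbb{Z}$ let $m_j=p^{-j}1_{p^{-j}\mathbb{Z}_p}$, the Haar probability measure of $p^{-j}\mathbb{Z}_p$. Then $\hat m_j=1_{p^j\mathbb{Z}_p}$ and $\alpha(m_j)=m_{j-1}$. By (G3), identities in $L^1(N)$ can be checked on transforms; for instance $m_j=m_j^*$ and $m_im_j=m_{\max(i,j)}$.

\subsection{The idempotent $e$}
We look for a self-adjoint idempotent $e\in L^1(N)$ whose corner $eAe$ is commutative. The first candidate $m_0$ fails. The element $s=m_0\delta_t$ satisfies $sm_0=m_0m_{-1}\delta_t=s$, so it lies in $m_0Am_0$, and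
\[
s^*=\delta_t^{-1}m_0=m_1\delta_t^{-1},\qquad ss^*=m_0,\qquad s^*s=m_1\ne m_0 .
\]
So $s$ behaves like a one-sided shift. In general $\hat e=1_D$ for a compact open set $D\subset\mathbb{Q}_p$, and \eqref{eq:product} gives $e\,\varphi\delta_t^n\,e=\varphi\,e\,\alpha^n(e)\,\delta_t^n$, where $e\alpha^n(e)$ has transform $1_{D\cap p^{-n}D}$. The terms with $n\ne0$ vanish if $D$ is disjoint from $p^{-n}D$ for all $n\neq0$. We also want the ideal generated by $e$ to be large, so the sets $p^{-n}D$ should cover $\mathbb{Q}_p\setminus\{0\}$. Both hold for $D=\mathbb{Z}_p^\times$, and the corresponding idempotent is the defect $ss^*-s^*s$ of the shift. Put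
\[
e=m_0-m_1,\qquad e_n=\alpha^n(e)=\delta_t^ne\,\delta_t^{-n}=m_{-n}-m_{1-n},\qquad\hat e_n=1_{p^{-n}\mathbb{Z}_p^\times}.
\]
The $e_n$ are self-adjoint idempotents with $\|e_n\|\le2$, $e_0=e$, and $e_ne_{n'}=0$ for $n\ne n'$.

\begin{lemma}\label{lem:cornerQp}
If $a\in A$ has components $\varphi_n$, then $eae=e\varphi_0$. Hence $eAe=eL^1(N)$ is commutative, and its characters are the maps $eae\mapsto\hat\varphi_0(u)$ with $u\in\mathbb{Z}_p^\times$.
\end{lemma}

\begin{proof}
We have $eae=\sum_n\varphi_n\,ee_n\,\delta_t^n=e\varphi_0$. Let $\omega$ be a character of $eL^1(N)$. Then $\omega(e)=1$, and $\varphi\mapsto\omega(e\varphi)$ is a character of $L^1(N)$ because $e\varphi\,e\varphi'=e\varphi\varphi'$. By (G3) it equals $\varphi\mapsto\hat\varphi(u)$ for some $u\in\mathbb{Q}_p$, and $\hat e(u)=1$ gives $u\in\mathbb{Z}_p^\times$. Conversely, evaluation at such a $u$ is a character of $eL^1(N)$ and sends $e\varphi_0$ to $\hat\varphi_0(u)$.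
\end{proof}

\subsection{A model computation}\label{sub:model}
Let $c\in\mathbb{R}$ and $f=s+s^*+ce$, a self-adjoint element of $A$. Let $E$ be a simple $A$-module with $eE\ne0$, and let $fv=\lambda v$ with $v\ne0$ and $\lambda\neq0$. We show how $e$ forces $\lambda$ to be real, borrowing two facts from the next section.

The first fact is that $eE$ is a line $\mathbb{C}w$ on which $eAe$ acts through a character $\omega$. The elements $e\delta_t^{-j}$ lie in $A$ and map $E$ into $eE$, so $v$ has \emph{coordinates} $\eta(j)\in\mathbb{C}$ defined by $(e\delta_t^{-j})v=\eta(j)w$. Write $v=aw=aew$, where $a$ has components $\varphi_n$. The component of degree $0$ of $\delta_t^{-j}a$ is $\alpha^{-j}(\varphi_j)$, so Lemma~\ref{lem:cornerQp} gives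
\begin{equation}\label{eq:coordinates}
\eta(j)=\omega\bigl(e\,\alpha^{-j}(\varphi_j)\bigr),\qquad|\eta(j)|\le2\|\varphi_j\|.
\end{equation}
Hence $\eta\in\ell^1(\mathbb{Z})$. Next,
\[
e\delta_t^{-j}s=e\,m_j\,\delta_t^{-(j-1)},\qquad e\delta_t^{-j}s^*=e\,m_{j+1}\,\delta_t^{-(j+1)},\qquad e\delta_t^{-j}e=e\,e_{-j}\,\delta_t^{-j},
\]
and $em_j=e$ for $j\le0$, while $em_j=0$ for $j\ge1$. Applying $e\delta_t^{-j}$ to $\lambda v=fv$ we obtain
\begin{equation}\label{eq:jacobi}
\lambda\eta(j)=\begin{cases}0,&j\ge1,\\ \eta(-1)+c\,\eta(0),&j=0,\\ \eta(j-1)+\eta(j+1),&j\le-1.\end{cases}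
\end{equation}
Since $\ell^1(\mathbb{Z})\subset\ell^2(\mathbb{Z})$, we may multiply by $\overline{\eta(j)}$ and sum:
\[
\lambda\sum_{j\le0}|\eta(j)|^2=c|\eta(0)|^2+2\operatorname{Re}\sum_{j\le0}\eta(j-1)\overline{\eta(j)}.
\]
The second fact is that $\eta\neq0$ when $v\ne0$. As $\eta(j)=0$ for $j\geq1$, the sum on the left is positive, and $\lambda$ is real.

\section{Commutative corners}\label{sec:corner}

The computation above embeds $E$ into a Hilbert space on which $f$ is self-adjoint. The next lemma does this without coordinates. It needs only a vector whose diagonal matrix coefficient reproduces the character of the corner.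

\begin{lemma}\label{lem:corner}
Let $A$ be a Banach $*$-algebra, $e=e^*=e^2\in A$ with $eAe$ commutative, and $E$ a simple $A$-module with $eE\ne0$.
\begin{itemize}
\item[(a)] The space $eE=\mathbb{C}w$ is one-dimensional, and there is a character $\omega$ of $eAe$ with $xw=\omega(x)w$ for $x\in eAe$.
\item[(b)] Let $\pi$ be a $*$-representation of $A$ on a Hilbert space $\mathcal{H}$ and $\varepsilon\in\mathcal{H}$ a vector with $\omega(eae)=\langle\pi(a)\varepsilon,\varepsilon\rangle$ for all $a\in A$. Then $\Phi(aw)=\pi(a)\varepsilon$ defines an injective linear map $\Phi\colon E\to\mathcal{H}$ with $\Phi(av)=\pi(a)\Phi(v)$. Consequently every eigenvalue on $E$ of a self-adjoint element of $A$ is real.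
\end{itemize}
\end{lemma}

\begin{proof}
(a) The corner $eAe=\{a: eae=a\}$ is a closed subalgebra with unit $e$. For $0\ne w\in eE$ we have $ew=w$, so $(eAe)w=eAw=eE$ by Lemma~\ref{lem:ann}. This holds for every such $w$, so $eE$ is a simple $eAe$-module, and $\{x\in eAe:xw=0\}$ is a maximal left ideal. By commutativity and (G2) it is the kernel of a character $\omega$. It contains $x-\omega(x)e$, so $xw=\omega(x)w$ and $eE=\mathbb{C}w$.

(b) Since $Aw=E$, it suffices to show that $aw=0$ if and only if $\pi(a)\varepsilon=0$; then $\Phi$ is well defined and injective, and $\Phi(x(aw))=\pi(xa)\varepsilon=\pi(x)\Phi(aw)$. For all $x,a\in A$,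
\begin{equation}\label{eq:coefficient}
ex(aw)=(e\,xa\,e)w=\langle\pi(x)\pi(a)\varepsilon,\varepsilon\rangle\,w .
\end{equation}
If $aw=0$, take $x=a^*$ to get $\|\pi(a)\varepsilon\|^2w=0$. If $aw\ne0$, then by simplicity there is $x$ with $x(aw)=w$; the left side of \eqref{eq:coefficient} is $w\neq0$, so $\pi(a)\varepsilon\ne0$. Finally, if $f=f^*$ and $fv=\lambda v$ with $v\ne0$, then $\Phi(v)\neq0$ is an eigenvector with eigenvalue $\lambda$ of the self-adjoint operator $\pi(f)$.
\end{proof}

\section{The simple modules of $L^1(\mathbb{Q}_p\rtimes\mathbb{Z})$}\label{sec:classification}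

Lemma~\ref{lem:corner} leaves two tasks: to understand the simple modules with $eE=0$, and to find a representation $\pi$ for each character of $eAe$.

\subsection{The ideal generated by $e$}
Since $\hat\varphi(0)=\int\varphi$ is multiplicative and invariant under $\alpha$, formula \eqref{eq:product} shows that
\[
q\colon A\to\ell^1(\mathbb{Z}),\qquad q\Bigl(\sum_n\varphi_n\delta_t^n\Bigr)=\bigl(\hat\varphi_n(0)\bigr)_{n\in\mathbb{Z}},
\]
is a $*$-homomorphism. It is surjective, because $q(\sum_nc_nm_0\delta_t^n)=(c_n)_n$. The characters of $\ell^1(\mathbb{Z})$ are $(c_n)\mapsto\sum_nc_nz^n$ with $z$ in the unit circle $\mathbb{T}$. Composing with $q$ we get characters $\tau_z(a)=\sum_n\hat\varphi_n(0)z^n$ of $A$ with $\tau_z(a^*)=\overline{\tau_z(a)}$.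

\begin{lemma}\label{lem:idealQp}
Every closed two-sided ideal $I$ of $A$ that contains $e$ contains $\ker q$.
\end{lemma}

\begin{proof}
The measures $\delta_t^{\pm n}$ are not in $A$, but $\delta_t^ne$ and $e\delta_t^{-n}$ are, so $e_n=(\delta_t^ne)\,e\,(e\delta_t^{-n})\in I$. The sum $Q_R=\sum_{|n|\le R}e_n$ telescopes to $m_{-R}-m_{R+1}$ and lies in $I$.

Let $\varphi\in L^1(N)$ with $\int\varphi=0$. We claim that $Q_R\varphi\to\varphi$ as $R\to\infty$. First, $\|m_{-R}\varphi-\varphi\|\le\sup_{b\in p^R\mathbb{Z}_p}\|\delta_b\varphi-\varphi\|\to0$ by the continuity of translation in $L^1(N)$. Second, let $\varphi_S$ be the restriction of $\varphi$ to $S=p^{-R-1}\mathbb{Z}_p$. Since $m_{R+1}\delta_b=m_{R+1}$ for $b\in S$, we have $m_{R+1}\varphi_S=(\int_S\varphi)\,m_{R+1}$. Therefore $\|m_{R+1}\varphi\|\le|\int_S\varphi|+\int_{N\setminus S}|\varphi|\to0$. This proves the claim.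

Hence $\varphi\delta_t^n=\lim_RQ_R(\varphi\delta_t^n)\in I$ for every $n$. An element of $\ker q$ is a norm convergent sum of such terms.
\end{proof}

\subsection{The representations $\pi_u$}
Let $\omega$ be the character of $eAe$ given by $u\in\mathbb{Z}_p^\times$. By \eqref{eq:coordinates} and \eqref{eq:alphahat}, the coordinates of $aw$ are $\eta(j)=\hat\varphi_j(p^{-j}u)$. This suggests a representation on functions on the orbit $\{p^{-j}u:j\in\mathbb{Z}\}$, with $L^1(N)$ acting by multiplication and $t$ by the shift. Let $(\varepsilon_j)_{j\in\mathbb{Z}}$ be the standard basis of $\ell^2(\mathbb{Z})$, let $T\varepsilon_j=\varepsilon_{j+1}$, and put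
\[
\pi_u(\varphi)\varepsilon_j=\hat\varphi(p^{-j}u)\,\varepsilon_j\quad(\varphi\in L^1(N)),\qquad\pi_u\Bigl(\sum_n\varphi_n\delta_t^n\Bigr)=\sum_n\pi_u(\varphi_n)T^n .
\]
On both $\ell^2(\mathbb{Z})$ and $\ell^1(\mathbb{Z})$ the operator $T$ is an invertible isometry and $\|\pi_u(\varphi)\|\le\sup|\hat\varphi|\le\|\varphi\|$. So the series converges in the operator norm of both spaces, and $\pi_u(a)$ maps $\ell^1(\mathbb{Z})$ into itself. On $L^1(N)$ the map $\pi_u$ is a $*$-homomorphism by (G3), and by \eqref{eq:alphahat}
\[
T\pi_u(\varphi)T^{-1}\varepsilon_j=\hat\varphi(p^{-j+1}u)\,\varepsilon_j=\pi_u(\alpha(\varphi))\,\varepsilon_j .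
\]
Consequently $\pi_u(\varphi)T^n\pi_u(\varphi')T^{n'}=\pi_u(\varphi\,\alpha^n(\varphi'))T^{n+n'}$ and $(\pi_u(\varphi)T^n)^*=T^{-n}\pi_u(\varphi^*)=\pi_u(\alpha^{-n}(\varphi^*))T^{-n}$. Comparing with \eqref{eq:product}, $\pi_u$ is a $*$-representation of $A$ on $\ell^2(\mathbb{Z})$. For $a$ with components $\varphi_n$,
\begin{equation}\label{eq:orbit}
\pi_u(a)\varepsilon_0=\sum_n\hat\varphi_n(p^{-n}u)\,\varepsilon_n,\qquad\langle\pi_u(a)\varepsilon_0,\varepsilon_0\rangle=\hat\varphi_0(u).
\end{equation}

\subsection{Classification and spectra}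

\begin{theorem}\label{thm:simple}
Up to isomorphism, the simple $L^1(\mathbb{Q}_p\rtimes\mathbb{Z})$-modules are exactly the following, and they are pairwise non-isomorphic:
\begin{itemize}
\item the one-dimensional modules $\mathbb{C}_z$, $z\in\mathbb{T}$, on which $a$ acts by $\tau_z(a)$;
\item the modules $E_u=\ell^1(\mathbb{Z})\subset\ell^2(\mathbb{Z})$, $u\in\mathbb{Z}_p^\times$, on which $a$ acts by $\pi_u(a)$.
\end{itemize}
For $a\in A$ and $\lambda\ne0$ we have $\lambda\in\operatorname{sp}(a)$ if and only if $\lambda=\tau_z(a)$ for some $z\in\mathbb{T}$, or $\lambda$ is an eigenvalue of $\pi_u(a)$ on $\ell^1(\mathbb{Z})$ for some $u$, or $\bar\lambda$ is an eigenvalue of $\pi_u(a^*)$ on $\ell^1(\mathbb{Z})$ for some $u$.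
\end{theorem}

\begin{proof}
\emph{The orbit of $\varepsilon_0$.} We have $\pi_u(A)\varepsilon_0\subset\ell^1(\mathbb{Z})$. Conversely, for $(c_n)\in\ell^1(\mathbb{Z})$ the element $a=\sum_nc_ne_n\delta_t^n$ lies in $A$ because $\|e_n\|\le2$, and \eqref{eq:orbit} gives $\pi_u(a)\varepsilon_0=\sum_nc_n\varepsilon_n$ because $\hat e_n(p^{-n}u)=1$. So $\pi_u(A)\varepsilon_0=\ell^1(\mathbb{Z})$.

\emph{The listed modules are simple.} This holds for $\mathbb{C}_z$ since $\tau_z\ne0$. The operator $\pi_u(e)$ is the projection $\eta\mapsto\eta(0)\varepsilon_0$, because $p^{-j}u\in\mathbb{Z}_p^\times$ only for $j=0$. If $\eta\in E_u$ and $\eta(j)\ne0$, then $\pi_u(e\delta_t^{-j})\eta=\pi_u(e)T^{-j}\eta=\eta(j)\varepsilon_0$. So every nonzero submodule contains $\varepsilon_0$, hence $\pi_u(A)\varepsilon_0=E_u$.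

\emph{They are pairwise non-isomorphic.} We have $\tau_z(s)=z$, which separates the $\mathbb{C}_z$. The element $e$ kills $\mathbb{C}_z$, as $\hat e(0)=0$, but not $E_u$. An isomorphism $E_u\to E_{u'}$ maps the line $eE_u=\mathbb{C}\varepsilon_0$ onto $eE_{u'}$. On these lines $e\varphi$ acts by $\hat\varphi(u)$ and $\hat\varphi(u')$, so $u=u'$ by (G3).

\emph{The list is complete.} Let $E$ be simple. If $eE=0$, then $\operatorname{ann}(E)\supset\ker q$ by Lemmas~\ref{lem:ann} and \ref{lem:idealQp}, so $E$ is a simple module over $A/\ker q\cong\ell^1(\mathbb{Z})$. The unit of $\ell^1(\mathbb{Z})$ acts as the identity on $E=\ell^1(\mathbb{Z})E$. Lemma~\ref{lem:corner}(a), applied to $\ell^1(\mathbb{Z})$ and its unit, shows that $E$ is a line on which $\ell^1(\mathbb{Z})$ acts through a character. So $E\cong\mathbb{C}_z$ for some $z$. If $eE\ne0$, Lemmas~\ref{lem:cornerQp} and \ref{lem:corner}(a) give $w$ and $\omega$ with $\omega(eae)=\hat\varphi_0(u)$ for some $u\in\mathbb{Z}_p^\times$. By \eqref{eq:orbit} the hypothesis of Lemma~\ref{lem:corner}(b) holds for $\pi_u$ and $\varepsilon_0$,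 so $\Phi$ is an isomorphism of $E$ onto $\pi_u(A)\varepsilon_0=E_u$.

\emph{Spectra.} Insert the list into Proposition~\ref{prop:eigen}. The conditions $\lambda=\tau_z(a)$ and $\bar\lambda=\tau_z(a^*)$ coincide.
\end{proof}

Under $\Phi$, the coordinates of Section~\ref{sub:model} become the entries of $\Phi(v)$, so the injectivity of $\Phi$ is the second fact borrowed there.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $f=f^*\in A$. Its eigenvalue on $\mathbb{C}_z$ is $\tau_z(f)=\overline{\tau_z(f)}$. An eigenvalue on $E_u\subset\ell^2(\mathbb{Z})$ is an eigenvalue of the self-adjoint operator $\pi_u(f)$. All these numbers are real, and Proposition~\ref{prop:eigen} applies.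
\end{proof}

\begin{example}
Both families contribute to spectra. Let $f=s+s^*+ce$ with $c\in\mathbb{R}$. The values $\tau_z(f)=z+z^{-1}$ fill $[-2,2]$. The equation $\pi_u(f)\eta=\lambda\eta$ is \eqref{eq:jacobi}, for every $u$. Let $\lambda\notin[-2,2]$, and write $\lambda=z+z^{-1}$ with $0<|z|<1$. Put $y_i=\eta(-i)$ for $i\ge0$ and $y_{-1}=cy_0$. Then \eqref{eq:jacobi} says $\lambda y_i=y_{i-1}+y_{i+1}$ for $i\ge0$, whose summable solutions are the multiples of $y_i=z^i$. The condition $y_{-1}=cy_0$ reads $z^{-1}=c$. Hence $\operatorname{sp}(f)=[-2,2]$ if $|c|\le1$, and $\operatorname{sp}(f)=[-2,2]\cup\{c+c^{-1}\}$ if $|c|>1$.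
\end{example}

\section{A criterion for semidirect products}\label{sec:criterion}

The proof used a compact open set of characters that is disjoint from its translates, and whose translates cover everything except $0$. We relax this in three ways. One set is replaced by many. The exceptional set $\{0\}$ is replaced by a closed subgroup $F$. And the acting group $H$ need not be discrete. In that case elements near $1$ cannot move an open set off itself, so we exempt a compact open subgroup $H_0$ and remove it from the corner with a second idempotent.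

\subsection{Setting and statement}
Let $N$ be a locally compact abelian group, written additively, whose dual $\widehat N$ is totally disconnected. Let $H$ be a locally compact group acting continuously on $N$ by automorphisms $b\mapsto h\cdot b$, and let $G=N\rtimes H$, so that $hbh^{-1}=h\cdot b$. Then $H$ acts on $\widehat N$ by $(h\xi)(b)=\xi(h^{-1}\cdot b)$. This action is jointly continuous for the topology of uniform convergence on compact sets: for $C\subset N$ compact and $h'$ in a compact neighborhood $W$ of $h$, we have $\sup_C|h'\xi'-h\xi|\le\sup_{W^{-1}C}|\xi'-\xi|+\sup_{b\in C}|\xi(h'^{-1}\cdot b)-\xi(h^{-1}\cdot b)|$, and both terms tend to $0$ as $(h',\xi')\to(h,\xi)$.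

Let $H_0\le H$ be a compact open abelian subgroup; for discrete $H$ one may take $H_0=1$. Let $F\le\widehat N$ be a closed $H$-invariant subgroup and $M=F^\perp=\{b\in N:\xi(b)=1\text{ for all }\xi\in F\}$. Then $M$ is a closed $H$-invariant subgroup of $N$, hence normal in $G$, and $G/M=(N/M)\rtimes H$. Consider the condition
\begin{itemize}
\item[(W)] every $\xi\in\widehat N\setminus F$ has a compact open neighborhood $D$ with $H_0D=D$ and $hD\cap D=\emptyset$ for all $h\in H\setminus H_0$.
\end{itemize}

\begin{theorem}\label{thm:criterion}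
Under \textup{(W)}, the group $N\rtimes H$ is Hermitian if and only if $(N/M)\rtimes H$ is Hermitian. In particular, if \textup{(W)} holds with $F=\{0\}$, then $N\rtimes H$ is Hermitian if and only if $H$ is.
\end{theorem}

Call a compact open set $D\subset\widehat N\setminus F$ \emph{admissible} if it has the two properties in (W). Under (W), every $\xi\notin F$ has an admissible neighborhood. Indeed, let $D$ be as in (W) and let $U$ be a compact open neighborhood of $\xi$ inside the open set $\widehat N\setminus F$; it exists by the first fact recalled in Section~\ref{sub:dual}. Then $H_0U$ is open, compact by joint continuity, and disjoint from $F$ because $F$ is $H$-invariant. The set $D\cap H_0U$ is admissible.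

\subsection{Groups with totally disconnected dual}\label{sub:dual}
In a totally disconnected locally compact group the compact open subgroups form a neighborhood base of the identity (van Dantzig's theorem). For a closed subgroup $S$ of $N$ or $\widehat N$, Pontryagin duality gives $S^{\perp\perp}=S$; moreover $S^\perp$ is open if $S$ is compact, and compact if $S$ is open. Let $\mathcal{K}$ be the set of compact open subgroups of $\widehat N$, directed by reverse inclusion.

\begin{lemma}\label{lem:dual}
\begin{itemize}
\item[(a)] The groups $K^\perp$, $K\in\mathcal{K}$, are compact open subgroups of $N$, and every compact subset of $N$ lies in $K^\perp$ for all sufficiently small $K$.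
\item[(b)] For every compact open $D\subset\widehat N$ there is a unique $\iota_D\in L^1(N)$ with $\hat\iota_D=1_D$. It is a self-adjoint idempotent.
\item[(c)] The elements $\iota_D$ span a dense subspace of $L^1(N)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The $K^\perp$ are compact and open and increase as $K$ decreases. Their union is an open, hence closed, subgroup with annihilator $\bigcap_KK=\{0\}$, so it is $N$. A compact set is covered by finitely many $K^\perp$, hence by one.

(b) Cover $D$ by finitely many cosets $\xi_i+K_i\subset D$ and let $K=\bigcap_iK_i$. Then $D$ is a union of cosets of $K$, finite by compactness. Let $m$ be the Haar probability measure of $K^\perp$; it lies in $L^1(N)$ and $\hat m=1_K$. The pointwise product $\bar\xi m$ has transform $\eta\mapsto\hat m(\eta-\xi)$, which is $1_{\xi+K}$. Summing over the cosets in $D$ gives $\iota_D$, and the rest follows from (G3).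

(c) Let $\varphi\in C_c(N)$, supported in $K^\perp$ by (a). The characters of $N$ separate points and are closed under products and conjugation, so by the Stone--Weierstrass theorem $\varphi$ is a uniform limit on $K^\perp$ of linear combinations of characters. Thus $\varphi$ is an $L^1$-limit of linear combinations of the elements $\bar\xi m=\iota_{\xi+K}$.
\end{proof}

\subsection{The algebra $A=L^1(G)$}
The map $(b,h)\mapsto bh$ is a homeomorphism $N\times H\to G$. If $dh$ is a right Haar measure on $H$, then $db\,dh$ is a right Haar measure on $G$, since $(bh)h'=b(hh')$ and $(bh)b'=(b+h\cdot b')h$. Left and right Haar measures differ by a continuous positive density, so $A$ consists of the measures $a(b,h)\,db\,dh$ with $a\in L^1(N\times H)$. For $\varphi\in L^1(N)$ and $g\in L^1(H)$ the convolution $\varphi g$ is the product measure in these coordinates. Hence $\varphi g\in A$, $\|\varphi g\|=\|\varphi\|\,\|g\|$, and such products span a dense subspace of $A$. We normalize the Haar measures of $H$ so that $H_0$ has mass $1$; on $H_0$ the left and right ones agree. For $\mu\in\mathcal{M}(H)$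 and $\nu,\nu'\in\mathcal{M}(G)$, Fubini's theorem gives
\begin{equation}\label{eq:fubini}
\nu\mu\nu'=\int_H\nu\,\delta_h\,\nu'\,d\mu(h),
\end{equation}
in the sense that both sides have the same integral against each function in $C_0(G)$.

Let $\alpha_h(\varphi)=\delta_h\varphi\delta_h^{-1}$, the image of $\varphi$ under $b\mapsto h\cdot b$. It is an isometric automorphism of $L^1(N)$ with $\widehat{\alpha_h(\varphi)}(\xi)=\hat\varphi(h^{-1}\xi)$; in particular $\alpha_h(\iota_D)=\iota_{hD}$. The factor by which $h$ scales $db$ is a continuous homomorphism $H\to\mathbb{R}_{>0}$, so it is trivial on the compact group $H_0$. Thus $\alpha_h(\varphi)(b)=\varphi(h^{-1}\cdot b)$ for $h\in H_0$, and $h\mapsto\alpha_h(\varphi)$ is norm continuous on $H_0$, first for $\varphi\in C_c(N)$ by uniform continuity and then by density. The average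
\[
\varphi^\natural=\int_{H_0}\alpha_h(\varphi)\,dh
\]
lies in the closed subalgebra $L^1(N)^{H_0}$ of $H_0$-invariant elements. For $\varphi'\in L^1(N)^{H_0}$ we have $\varphi'^\natural=\varphi'$ and $(\varphi\varphi')^\natural=\varphi^\natural\varphi'$.

Finally let $q\colon\mathcal{M}(G)\to\mathcal{M}(G/M)$ be the push-forward, a contractive $*$-homomorphism. It is a standard consequence of Weil's formula $\int_N\varphi\,db=\int_{N/M}\int_M\varphi(b+y)\,dy\,d\dot b$ that $q$ maps $L^1(G)$ onto $L^1(G/M)$, sending the density $a(b,h)$ to the density $a^\flat(\dot b,h)=\int_Ma(b+y,h)\,dy$ with respect to $d\dot b\,dh$. From now on $q$ denotes the restriction to $A$.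

\subsection{The corners}
If $H$ is not discrete, $\iota_D$ is not in $A$. For a character $\chi\in\widehat{H_0}$ let $\rho_\chi\in L^1(H)$ be the measure $\chi(h)\,dh$ on $H_0$. Then $\|\rho_\chi\|=1$, $\rho_\chi^*=\rho_\chi$ since $\overline{\chi(h^{-1})}=\chi(h)$, and $\delta_h\rho_\chi=\rho_\chi\delta_h=\overline{\chi(h)}\rho_\chi$ for $h\in H_0$. By \eqref{eq:fubini}, $\rho_\chi^2=\rho_\chi$ and
\begin{equation}\label{eq:average}
\rho_\chi\varphi\rho_\chi=\int_{H_0}\chi(h)\,\alpha_h(\varphi)\,\delta_h\rho_\chi\,dh=\varphi^\natural\rho_\chi\qquad(\varphi\in L^1(N)).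
\end{equation}
An element of $L^1(N)^{H_0}$ commutes with $\delta_h$ for $h\in H_0$, hence with $\rho_\chi$ by \eqref{eq:fubini}. For admissible $D$ this applies to $\iota_D$, so $e_{D,\chi}=\iota_D\rho_\chi=\rho_\chi\iota_D$ is a self-adjoint idempotent in $A$.

\begin{lemma}\label{lem:cornerG}
Let $D\neq\emptyset$ be admissible, $\chi\in\widehat{H_0}$ and $e=e_{D,\chi}$. Then $eAe$ is commutative, and for every character $\omega$ of $eAe$ there are a $*$-representation $\pi$ of $A$ on a Hilbert space and a vector $\varepsilon$ with $\omega(eae)=\langle\pi(a)\varepsilon,\varepsilon\rangle$ for all $a\in A$.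
\end{lemma}

\begin{proof}
\emph{The corner.} Let $C=\iota_DL^1(N)$ and $B=\iota_DL^1(N)^{H_0}$, closed subalgebras of $L^1(N)$ with unit $\iota_D$. For $\varphi\in L^1(N)$ and $h\in H$,
\[
e\,\varphi\delta_h\,e=\rho_\chi\,\varphi\,\iota_D\iota_{hD}\,\delta_h\rho_\chi=\begin{cases}0,&h\notin H_0,\\ \overline{\chi(h)}\,\iota_D\varphi^\natural\rho_\chi,&h\in H_0,\end{cases}
\]
by admissibility and \eqref{eq:average}. With \eqref{eq:fubini} this gives $e\,\varphi g\,e=\bigl(\int_{H_0}\bar\chi\,dg\bigr)\iota_D\varphi^\natural\rho_\chi\in B\rho_\chi$ for $g\in L^1(H)$. The map $\varphi\mapsto\varphi\rho_\chi$ is isometric on $B$, so $B\rho_\chi$ is closed and $eAe\subset B\rho_\chi$ by density. Elements of $B$ commute with $\rho_\chi$, so the map is multiplicative and $e(\varphi\rho_\chi)e=\varphi\rho_\chi$ for $\varphi\in B$. Thus $eAe=B\rho_\chi\cong B$ is commutative.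

\emph{Characters of $B$.} We view $\omega$ as a character of $B$, with kernel $\mathfrak{m}$, and extend it to $C$. The ideal $C\mathfrak{m}$ of $C$ is proper: if $\iota_D=\sum_ix_iy_i$ with $x_i\in C$ and $y_i\in\mathfrak{m}$, then $x_i^\natural\in B$ and $\iota_D=\iota_D^\natural=\sum_ix_i^\natural y_i\in\mathfrak{m}$, which is false. By (G2), $\mathfrak{m}$ lies in the kernel of a character $\omega'$ of $C$. As $\omega'(\iota_D)=1=\omega(\iota_D)$ and $B=\mathfrak{m}\oplus\mathbb{C}\iota_D$, we get $\omega'|_B=\omega$. The map $\varphi\mapsto\omega'(\iota_D\varphi)$ is a character of $L^1(N)$, hence evaluation of $\hat\varphi$ at some $\xi$, and $\hat\iota_D(\xi)=1$ gives $\xi\in D$. So $\omega(\varphi\rho_\chi)=\hat\varphi(\xi)$ for $\varphi\in B$.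

\emph{The representation.} As for $\pi_u$, we use functions along the orbit of $\xi$. On $L^2(H)$, taken with left Haar measure, define unitary operators
\[
(U(b)\eta)(h)=(h\xi)(b)\,\eta(h)\quad(b\in N),\qquad(U(h')\eta)(h)=\eta(h'^{-1}h)\quad(h'\in H).
\]
Both families are strongly continuous representations, as one sees on $\eta\in C_c(H)$. The operator $U(h')U(b)U(h')^{-1}$ is multiplication by $(h'^{-1}h\xi)(b)=(h\xi)(h'\cdot b)$, so it equals $U(h'\cdot b)$. Hence $U(bh')=U(b)U(h')$ is a unitary representation of $G$, and $\pi(\mu)=\int U\,d\mu$ is a $*$-representation of $\mathcal{M}(G)$ with $(\pi(\varphi)\eta)(h)=\hat\varphi(h\xi)\eta(h)$ for $\varphi\in L^1(N)$. Let $\varepsilon$ equal $\chi$ on $H_0$ and $0$ elsewhere, so $\|\varepsilon\|=1$. Since $U(h')\varepsilon=\overline{\chi(h')}\varepsilon$ for $h'\in H_0$, we get $\pi(\rho_\chi)\varepsilon=\varepsilon$. For $\varphi\in B$ the function $\hat\varphi$ is $H_0$-invariant, so $\pi(\varphi\rho_\chi)\varepsilon=\hat\varphi(\xi)\varepsilon$; in particular $\pi(e)\varepsilon=\varepsilon$. If $eae=\varphi\rho_\chi$, then $\langle\pi(a)\varepsilon,\varepsilon\rangle=\langle\pi(eae)\varepsilon,\varepsilon\rangle=\hat\varphi(\xi)=\omega(eae)$.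
\end{proof}

\subsection{The ideal generated by the corners}
In Lemma~\ref{lem:idealQp} the elements of $\ker q$ were detected by averaging over larger and larger compact subgroups. The same works here. For $K\in\mathcal{K}$ let $M_K=M\cap K^\perp$, a compact open subgroup of $M$, and let $\mu_K\in\mathcal{M}(N)$ be its Haar probability measure.

\begin{lemma}\label{lem:norm}
For every $a\in A$ we have $\|\mu_Ka\|\to\|q(a)\|$ along $\mathcal{K}$.
\end{lemma}

\begin{proof}
Both $a\mapsto\mu_Ka$ and $q$ are contractions, so we may assume that $a$ has a density in $C_c(N\times H)$. Let $S\subset N$ be the projection of its support and let $K$ be so small that $S-S\subset K^\perp$ (Lemma~\ref{lem:dual}(a)). The density of $\mu_Ka$ is $|M_K|^{-1}\int_{M_K}a(b+y,h)\,dy$, where $|M_K|$ is the $dy$-measure of $M_K$. Fix $h$ and a coset $b_0+M$ with $b_0\in S$. Then $S\cap(b_0+M)\subset b_0+M_K$. So on this coset the density of $\mu_Ka$ equals $|M_K|^{-1}a^\flat(\dot b_0,h)$ on $b_0+M_K$ and $0$ elsewhere, and the integral of its modulus over the coset is $|a^\flat(\dot b_0,h)|$. On cosets that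 miss $S$ both quantities vanish. Weil's formula and integration over $h$ give $\|\mu_Ka\|=\|q(a)\|$.
\end{proof}

\begin{lemma}\label{lem:idealG}
Assume \textup{(W)}. Every closed two-sided ideal $I$ of $A$ that contains $e_{D,\chi}$ for all admissible $D$ and all $\chi\in\widehat{H_0}$ contains $\ker q$.
\end{lemma}

\begin{proof}
The algebra $A$ has a two-sided approximate identity $(u_i)$. For $a\in I$ and $\mu\in\mathcal{M}(G)$ we have $\mu a=\lim(\mu u_i)a$ and $a\mu=\lim a(u_i\mu)$, so $\mu a,a\mu\in I$. It follows that
\[
R=\{\varphi\in L^1(N):\varphi g\in I\text{ for all }g\in L^1(H)\}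
\]
is an ideal of $L^1(N)$, and it is closed.

\emph{Step 1: $\iota_D\in R$ for admissible $D$.} Since $H_0$ is compact abelian, the $\rho_\chi$ span a dense subspace of $L^1(H_0)$ by the Stone--Weierstrass theorem. Hence $\iota_Dv\in I$ for $v\in L^1(H_0)$, and $\iota_Dvg\in I$ for $g\in L^1(H)$. Let $v$ run through the normalized indicator functions of shrinking neighborhoods of $1$ in the open subgroup $H_0$. Then $vg\to g$, so $\iota_Dg\in I$.

\emph{Step 2: $\iota_D\in R$ for every compact open $D\subset\widehat N\setminus F$.} Cover $D$ by admissible sets $D_1,\dots,D_r$. From $\iota_{D'\cup D''}=\iota_{D'}+\iota_{D''}-\iota_{D'}\iota_{D''}$ and induction, $\iota_{D_1\cup\dots\cup D_r}\in R$, and $\iota_D=\iota_D\,\iota_{D_1\cup\dots\cup D_r}$.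

\emph{Step 3: $\varphi-\mu_K\varphi\in R$ for all $\varphi\in L^1(N)$ and $K\in\mathcal{K}$.} By Lemma~\ref{lem:dual}(c) it suffices to take $\varphi=\iota_D$ with $D\subset\widehat N$ compact open. The subgroup $M_K^\perp$ contains $F$ and $K$, so it is open and closed, and $D'=D\setminus M_K^\perp$ is a compact open subset of $\widehat N\setminus F$. The transform of $\iota_D-\mu_K\iota_D$ is $1_D(1-1_{M_K^\perp})=1_{D'}$, so this element is $\iota_{D'}\in R$.

\emph{Step 4.} By Step 3, $a-\mu_Ka\in I$ for $a=\varphi g$, hence for all $a\in A$ by density. If $q(a)=0$, then $\mu_Ka\to0$ by Lemma~\ref{lem:norm}, so $a\in I$.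
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $G$ be Hermitian and let $y=y^*\in L^1(G/M)$. Choose $a$ with $q(a)=y$; then $f=(a+a^*)/2$ is self-adjoint and $q(f)=y$. The unital extension of $q$ preserves invertibility, so $\operatorname{sp}(y)\subset\operatorname{sp}(f)\subset\mathbb{R}$.

Conversely, let $G/M$ be Hermitian. Let $E$ be a simple $A$-module, $f=f^*\in A$ and $fv=\lambda v$ with $v\ne0$. By Proposition~\ref{prop:eigen} it suffices to show $\lambda\in\mathbb{R}$. If $e_{D,\chi}E\ne0$ for some admissible $D$ and some $\chi$, this follows from Lemmas~\ref{lem:cornerG} and \ref{lem:corner}. Otherwise $\operatorname{ann}(E)\supset\ker q$ by Lemmas~\ref{lem:ann} and \ref{lem:idealG}. Then $E$ is an $L^1(G/M)$-module on which $q(f)-\lambda$ kills $v$. So $q(f)-\lambda$ is not invertible, and $\lambda\in\operatorname{sp}(q(f))\subset\mathbb{R}$. If $F=\{0\}$, then $M=N$ and $G/M=H$.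
\end{proof}

\begin{remark}
The total disconnectedness of $\widehat N$ supplies the idempotents $\iota_D$ and the exhaustion of $M$ by the $M_K$. For $N=\mathbb{R}$ the method does not start: the transform of an idempotent of $L^1(\mathbb{R})$ is continuous, takes values in $\{0,1\}$ and vanishes at infinity, so the idempotent is $0$. That $H_0$ is compact and open makes $\rho_\chi$ an idempotent of $L^1(H)$, and that it is abelian is used in Step~1. The condition in (W) cannot hold at a point $\xi$ fixed by some $h\notin H_0$, so $F$ must contain all such points.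
\end{remark}

\section{Groups over non-archimedean local fields}\label{sec:local}

Let $k$ be a non-archimedean local field with absolute value $|\cdot|$, ring of integers $\mathcal{O}$ and uniformizer $\varpi$, and fix a nontrivial character $\psi$ of the additive group of $k$. For a finite-dimensional $k$-vector space $V$, the map $\xi\mapsto\psi\circ\xi$ is an isomorphism of topological groups from the linear dual $V^*$ onto $\widehat V$. In particular $\widehat V$ is totally disconnected.

\begin{corollary}\label{cor:affine}
Let $\Gamma\le k^\times$ be a closed subgroup. Then $k\rtimes\Gamma$ is Hermitian. In particular the full affine group $k\rtimes k^\times$ and $\mathbb{Q}_p\rtimes\langle p\rangle$ are Hermitian.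
\end{corollary}

\begin{proof}
Identify $\widehat k$ with $k$; then $h\in\Gamma$ acts on it by multiplication by $h^{-1}$. Let $H_0=\Gamma\cap\mathcal{O}^\times$, which is compact and open in $\Gamma$ because $\mathcal{O}^\times$ is compact and open in $k^\times$ and $\Gamma$ is closed. Let $F=\{0\}$. For $\xi\ne0$ the sphere $D=\{\eta:|\eta|=|\xi|\}$ is compact, open and $H_0$-invariant. If $h\in\Gamma\setminus H_0$, then $|h|\ne1$ and $hD\cap D=\emptyset$. So (W) holds, and $\Gamma$ is abelian, hence Hermitian.
\end{proof}

For linear actions of $\mathbb{Z}$ we need one more lemma.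

\begin{lemma}\label{lem:finiteindex}
A locally compact group $G'$ with an open abelian subgroup $P$ of finite index is Hermitian.
\end{lemma}

\begin{proof}
Let $G'=\bigsqcup_{j=1}^rg_jP$, so that also $G'=\bigsqcup_jPg_j^{-1}$. For $f\in L^1(G')$ put $\Theta(f)_{ij}=(\delta_{g_i}^{-1}f\delta_{g_j})|_P\in L^1(P)$. Splitting $\delta_{g_i}^{-1}f$ into its restrictions to the sets $Pg_j^{-1}$ gives
\[
\delta_{g_i}^{-1}f=\sum_j\Theta(f)_{ij}\,\delta_{g_j}^{-1},\qquad\|f\|=\sum_j\|\Theta(f)_{ij}\|\quad\text{for each }i.
\]
Multiply the first identity on the right by $f'\delta_{g_l}$ and restrict to $P$. Since $(x\nu)|_P=x(\nu|_P)$ for $x\in L^1(P)$, this yields $\Theta(ff')_{il}=\sum_j\Theta(f)_{ij}\Theta(f')_{jl}$. Since $(\nu|_P)^*=\nu^*|_P$, also $\Theta(f^*)_{ij}=(\Theta(f)_{ji})^*$. Let $\mathcal{C}$ be the algebra of $r\times r$ matrices over $L^1(P)^+$, with the Banach algebra norm $\max_i\sum_j\|x_{ij}\|$. Then $\Theta$ is isometric, and $f+c\mapsto\Theta(f)+c$ is an isomorphism of $L^1(G')^+$ onto a closed unital subalgebra $\mathcal{B}$ of $\mathcal{C}$.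

Let $f=f^*$, $x=\Theta(f)$ and $\lambda\notin\mathbb{R}$. For each character $\omega$ of $L^1(P)^+$ the complex matrix $(\omega(x_{ij}))$ is Hermitian, because $\omega$ preserves the involution; so $\omega(\det(x-\lambda))\ne0$. By (G2), $\det(x-\lambda)$ is invertible, and so is $x-\lambda$ in $\mathcal{C}$, by the adjugate formula. Thus the spectrum of $x$ in $\mathcal{C}$ is real. Recall that the boundary of the spectrum of $x$ in a closed unital subalgebra is contained in its spectrum in $\mathcal{C}$. A point of the spectrum in $\mathcal{B}$ where $|\operatorname{Im}\lambda|$ is maximal is a boundary point, hence real. So the spectrum of $x$ in $\mathcal{B}$, which is $\operatorname{sp}(f)$, is real.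
\end{proof}

The absolute value of $k$ extends uniquely to an algebraic closure, so it is preserved by $k$-automorphisms, and the roots of an irreducible polynomial over $k$ all have the same absolute value. For $\alpha\in GL(V)$, grouping the primary components of $V$ therefore gives an $\alpha$-invariant decomposition $V=V_{<1}\oplus V_0\oplus V_{>1}$ over $k$, according to eigenvalues of absolute value $<1$, $=1$, $>1$.

\begin{corollary}\label{cor:linear}
Let $V$ be a finite-dimensional $k$-vector space and $\alpha\in GL(V)$. Then $V\rtimes_\alpha\mathbb{Z}$ is Hermitian if and only if $V_0\rtimes_\alpha\mathbb{Z}$ is. It is Hermitian if $V_0=0$, that is, if $\alpha$ has no eigenvalue of absolute value $1$, or more generally if $\alpha|_{V_0}$ has finite order.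
\end{corollary}

\begin{proof}
Take $H=\mathbb{Z}$ with $H_0$ trivial. The generator acts on $\widehat V=V^*$ by $\beta\xi=\xi\circ\alpha^{-1}$. We have $V^*=X_{<1}\oplus X_0\oplus X_{>1}$, where $X_{<1}$, $X_0$, $X_{>1}$ are the duals of $V_{>1}$, $V_0$, $V_{<1}$, viewed as functionals that vanish on the other two summands. The eigenvalues of $\beta$ on them have absolute value $<1$, $=1$, $>1$. Let $F=X_0$. If $\xi(b)\ne0$ for some $\xi\in F$, then $\psi(c\xi(b))\neq1$ for some $c\in k$; hence $F^\perp=V_{<1}\oplus V_{>1}$, and $V/F^\perp\cong V_0$ compatibly with $\alpha$.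

We verify (W). Let $\xi\notin F$. Condition (W) is unchanged if $\beta$ is replaced by $\beta^{-1}$, which exchanges $X_{<1}$ and $X_{>1}$. So we may assume that the component $x$ of $\xi$ in $X=X_{<1}$ is nonzero. We need an analog of the spheres in Corollary~\ref{cor:affine}. Let $d=\dim X$. The non-leading coefficients of the characteristic polynomial of $\beta|_X$ are sums of products of eigenvalues, so they have absolute value $<1$ and lie in $\varpi\mathcal{O}$. By the Cayley--Hamilton theorem, $\beta^d\in\sum_{i<d}\varpi\mathcal{O}\beta^i$ on $X$. Let $L_0$ be the $\mathcal{O}$-span of a basis of $X$ and $L=\sum_{i<d}\beta^iL_0$, a compact open $\mathcal{O}$-submodule. From $\beta^dL_0\subset\varpi L$ we get $\beta L\subset L$, and then $\beta^dL\subset\varpi L$. The sets $\beta^nL$, $n\in\mathbb{Z}$, thus form a decreasing chain of compact open subgroups with intersection contained in $\bigcap_{j\ge0}\varpi^jL=0$ and union containing $\bigcup_{j\ge0}\varpi^{-j}L=X$. Therefore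
\[
X\setminus\{0\}=\bigsqcup_{n\in\mathbb{Z}}\beta^n(L\setminus\beta L),
\]
a disjoint union of compact open sets. Let $Q$ be the one that contains $x$, let $Q'$ be a compact open neighborhood in $X_0\oplus X_{>1}$ of the remaining component of $\xi$, and let $D=Q\times Q'$. For $n\ne0$ the $X$-components of $\beta^nD$ lie in $\beta^nQ$, which is disjoint from $Q$. So (W) holds, and Theorem~\ref{thm:criterion} gives the first statement.

If $\alpha^r|_{V_0}=1$ with $r\ge1$, which includes the case $V_0=0$, then $V_0\times r\mathbb{Z}$ is an open abelian subgroup of index $r$ in $V_0\rtimes_\alpha\mathbb{Z}$, and Lemma~\ref{lem:finiteindex} applies.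
\end{proof}

\begin{thebibliography}{1}
\bibitem{Carter} Max Carter, \emph{Weighted Orlicz $*$-algebras on locally elliptic groups}, arXiv:2503.20735 (2025).
\end{thebibliography}
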